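\title{Complete analytic quasi-orders contain Borel copies of all analytic quasi-orders}

\begin{abstract}
An analytic quasi-order $S$ is complete if every analytic quasi-order Borel reduces to it. We show that in this case every analytic quasi-order is Borel isomorphic to the restriction of $S$ to a Borel set, and that this set can be taken compact when the given quasi-order lives on the Cantor space. In particular, the pair formed by $S$ and equality is invariantly universal. The proof attaches to each analytic quasi-order $R$ on $2^\omega$ a translation invariant analytic quasi-order on $\mathbb Z^\omega$ such that every Baire measurable reduction of it is continuous and injective on some copy of $R$. The same argument applies to equivalence relations. We also show that equality cannot be replaced by an arbitrary analytic equivalence relation contained in $S$.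
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{quasi-order} on a set $X$ is a reflexive and transitive relation $R$ on $X$. It determines an equivalence relation $E_R=R\cap R^{-1}$ and a partial order on the quotient $X/E_R$. We consider quasi-orders on standard Borel spaces $X$ that are analytic as subsets of $X\times X$; these notions are recalled in Section~\ref{sec:background}.

Let $R$ and $R'$ be analytic quasi-orders on $X$ and $X'$. A \emph{reduction} of $R$ to $R'$ is a function $f\colon X\to X'$ such that
\[
x\mathrel{R}y\iff f(x)\mathrel{R'}f(y)\qquad(x,y\in X).
\]
It induces an order embedding of $X/E_R$ into $X'/E_{R'}$. We write $R\leq_B R'$ if there is a Borel reduction, and we call $R$ and $R'$ \emph{Borel bireducible}, $R\sim_B R'$, if $R\leq_B R'\leq_B R$. They are \emph{Borel isomorphic} if some reduction is a bijection that is Borel and has a Borel inverse. An analytic quasi-order $S$ is \emph{complete} if $R\leq_B S$ for every analytic quasi-order $R$ on a standard Borel space. Complete analytic quasi-orders exist by a theorem of Louveau and Rosendal~\cite{LR}.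

Completeness says that $S$ lies above every $R$. One can ask for more, namely that every $R$ be realized by a Borel piece of $S$. Let $S$ be an analytic quasi-order on $X$ and let $E\subseteq S$ be an analytic equivalence relation on $X$. The pair $(S,E)$ is \emph{invariantly universal} if for every analytic quasi-order $R$ on a standard Borel space there is a Borel set $B\subseteq X$, invariant under $E$, such that $R\sim_B S\restriction B$. Here $S\restriction B$ is the restriction of $S$ to $B$. If $E'\subseteq E$, then every $E$-invariant set is $E'$-invariant, so the requirement weakens as $E$ shrinks. It is weakest when $E$ is equality, which is contained in $S$ by reflexivity and under which every set is invariant. The following question, which comes from the paper of Camerlo, Marcone and Motto Ros~\cite{CMM}, asks whether this weakest form is already implied by completeness.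

\begin{quote}
\emph{Is $(S,{=})$ invariantly universal whenever $S$ is a complete analytic quasi-order?}
\end{quote}

Given $R$ on $X_0$ and a Borel reduction $f$ of $R$ to $S$, the first candidate for $B$ is the range of $f$. If $R$ is antisymmetric, this works: $f(x)=f(y)$ gives $x\mathrel{R}y\mathrel{R}x$, so $f$ is injective, and an injective Borel map is a Borel isomorphism onto a Borel set. In general $f(x)=f(y)$ gives only $x\mathrel{E_R}y$, and the range of a reduction need not be Borel: if $f\colon\omega^\omega\to2^\omega$ is continuous with non-Borel range, then $f$ reduces the closed relation $f(x)=f(y)$ to equality. Completeness also provides no Borel map back from a subset of $X$ to $X_0$. Both difficulties would disappear if reductions could be made injective, but this looks like too much to ask. An injective reduction of the total relation $2^\omega\times2^\omega$ to $S$ forces $E_S$ to have an uncountable class, whereas completeness, applied to the total relation, may return a constant map. These observations suggest a negative answer. The answer is positive, and injective reductions do exist.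

\begin{theorem}\label{thm:main}
For an analytic quasi-order $S$ on a standard Borel space $X$, the following are equivalent.
\begin{enumerate}
\item[(1)] $S$ is complete.
\item[(2)] $(S,{=})$ is invariantly universal.
\item[(3)] For every analytic quasi-order $R$ on a standard Borel space there is a Borel set $B\subseteq X$ such that $R$ is Borel isomorphic to $S\restriction B$.
\item[(4)] For every compatible Polish topology $\tau$ on $X$ and every analytic quasi-order $R$ on $2^\omega$ there is a topological embedding $g\colon2^\omega\to(X,\tau)$ that reduces $R$ to $S$. (Thus $B=g(2^\omega)$ is $\tau$-compact and $g$ is an isomorphism of $R$ with $S\restriction B$.)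
\item[(5)] Every analytic quasi-order on $\mathbb Z^\omega$ reduces to $S$ by a Baire measurable function.
\end{enumerate}
\end{theorem}

The implication (1)$\Rightarrow$(2) answers the question. The idea is to apply completeness not to $R$ but to a larger quasi-order $\hat R$ that contains many copies of $R$, so many that no reasonable reduction of $\hat R$ can identify points in all of them.

\begin{proposition}\label{prop:embed}
Let $R$ be an analytic quasi-order on $2^\omega$. There is an analytic quasi-order $\hat R$ on $\mathbb Z^\omega$ with the following property. Suppose that $Y$ is a second countable Hausdorff space, $S$ is a reflexive binary relation on $Y$, and $f\colon\mathbb Z^\omega\to Y$ is Baire measurable with $z\mathrel{\hat R}z'\iff f(z)\mathrel{S}f(z')$. Then there is a continuous $h\colon2^\omega\to\mathbb Z^\omega$ such that $g=f\circ h$ is a topological embedding of $2^\omega$ into $Y$ and $x\mathrel{R}y\iff g(x)\mathrel{S}g(y)$. If $R$ is an equivalence relation, then so is $\hat R$.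
\end{proposition}

Section~\ref{sec:two} shows the mechanism in the smallest case, the total relation on two points. Sections~\ref{sec:family} and~\ref{sec:embed} construct $\hat R$ and prove Proposition~\ref{prop:embed}, and Section~\ref{sec:main} derives Theorem~\ref{thm:main} together with its analogue for equivalence relations. Section~\ref{sec:counter} gives a complete $S$ for which $(S,E_S)$ is not invariantly universal.

\section{Background and notation}\label{sec:background}

A \emph{Polish space} is a separable completely metrizable space. A \emph{standard Borel space} is a set $X$ with a $\sigma$-algebra that is the Borel $\sigma$-algebra of some Polish topology on $X$; any such topology is called \emph{compatible}. A subset of $X$ is \emph{analytic} if it is the image of a Borel subset of a Polish space under a Borel map. A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets, and it has the \emph{Baire property} if its symmetric difference with some open set is meager. A function from a Polish space to a topological space or a standard Borel space is \emph{Baire measurable} if preimages of Borel sets have the Baire property. For a standard Borel target this notion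 does not depend on a choice of compatible topology. We use the following textbook facts.

\begin{enumerate}
\item[(F1)] Borel sets are analytic, and analytic sets are closed under countable unions, countable intersections, finite products, and images and preimages under Borel maps. There is an analytic subset of $2^\omega$ that is not Borel. Every nonempty analytic subset of a Polish space is a continuous image of $\omega^\omega$.
\item[(F2)] A Borel subset of a standard Borel space is a standard Borel space. Any two uncountable standard Borel spaces are Borel isomorphic. An injective Borel map between standard Borel spaces sends Borel sets to Borel sets.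
\item[(F3)] In a Polish space, a countable intersection of dense open sets is dense, and every Borel set has the Baire property.
\item[(F4)] If $Z$ is Polish, $Y$ is second countable and $f\colon Z\to Y$ is Baire measurable, then $f\restriction G$ is continuous for some dense $G_\delta$ set $G\subseteq Z$ \cite[Theorem~8.38]{Kec}.
\end{enumerate}
For (F4), let $(V_n)$ be a basis of $Y$, choose open sets $U_n$ with $f^{-1}(V_n)\mathbin{\triangle}U_n$ meager, and let $G$ be a dense $G_\delta$ set disjoint from these meager sets; then $f^{-1}(V_n)\cap G=U_n\cap G$.

We identify $n\in\omega$ with $\{0,\dots,n-1\}$, so $x\restriction n$ is the initial segment of length $n$ of a sequence $x$. The length of a finite sequence $v$ is $|v|$, concatenation is written $v{}^\frown w$, and $(j)$ is the sequence of length one with entry $j$. The space $\mathbb Z^\omega$, with the product of the discrete topologies and coordinatewise addition, is a Polish group. The sets $N_v=\{z\in\mathbb Z^\omega:z\text{ extends }v\}$, for $v\in\mathbb Z^{<\omega}$, form a basis of clopen sets. The \emph{support} of $z$ is $\operatorname{supp}(z)=\{n:z(n)\neq0\}$. Finally, $\Phi$ is the set of strictly increasing functions $\varphi\colon\omega\to\omega$.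 It is closed in $\omega^\omega$, hence Polish, and $\varphi(k)\geq k$ for all $\varphi\in\Phi$ and $k\in\omega$.

\section{Two equivalent points}\label{sec:two}

Let $S$ be a complete analytic quasi-order on $X$. The simplest consequence of Theorem~\ref{thm:main}(3) that completeness does not give at once is that $X$ has two distinct $E_S$-equivalent points; this is the case of the total relation on $\{0,1\}$. We need an analytic equivalence relation on which no Borel reduction $f$ to $S$ is constant on classes. What we know about $f$ is that it separates \emph{inequivalent} points and that it is continuous on a dense $G_\delta$ set $G$. So if an inequivalent pair in $G$ is a limit of equivalent pairs in $G$, then $f$ separates an equivalent pair. The inequivalent pairs will be those that differ in finitely many coordinates, because $G$ always contains such pairs with prescribed initial segments. The next lemma records this; it is used here and in the general proof.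

\begin{lemma}\label{lem:tails}
Let $v,v',t\in\mathbb Z^{<\omega}$.
\begin{enumerate}
\item[(a)] If $D\subseteq\mathbb Z^\omega$ is open and dense, then some extension $t'$ of $t$ satisfies $N_{v{}^\frown t'}\subseteq D$.
\item[(b)] Let $G\subseteq\mathbb Z^\omega$ be a dense $G_\delta$ set, let $Y$ be a Hausdorff space, and let $f\colon\mathbb Z^\omega\to Y$ be such that $f\restriction G$ is continuous and $f(a)\neq f(b)$ whenever $b-a$ has finite nonempty support. If $|v|=|v'|$ and $v\neq v'$, then some extension $t'$ of $t$ satisfies
\[
f(G\cap N_{v{}^\frown t'})\cap f(G\cap N_{v'{}^\frown t'})=\emptyset .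
\]
\end{enumerate}
In both cases the conclusion remains true when $t'$ is extended further.
\end{lemma}

\begin{proof}
(a) Pick $a\in D\cap N_{v{}^\frown t}$ and $n\geq|v|+|t|$ with $N_{a\restriction n}\subseteq D$. Then $a\restriction n=v{}^\frown t'$ for an extension $t'$ of $t$.

(b) The map $w\mapsto v{}^\frown w$ is a homeomorphism of $\mathbb Z^\omega$ onto the open set $N_v$, in which $G\cap N_v$ is a dense $G_\delta$. Hence $\{w:v{}^\frown w\in G\}$ is a dense $G_\delta$ subset of $\mathbb Z^\omega$, and so is $\{w:v'{}^\frown w\in G\}$. By (F3) some $w\in N_t$ lies in both. Put $a=v{}^\frown w$ and $b=v'{}^\frown w$. The support of $b-a$ is nonempty and contained in $|v|$, so $f(a)\neq f(b)$. Let $U\ni f(a)$ and $U'\ni f(b)$ be disjoint open sets. Since $f\restriction G$ is continuous at $a$ and at $b$, for all large $n$ the sequence $t'=w\restriction n$ extends $t$ and satisfies $f(G\cap N_{v{}^\frown t'})\subseteq U$ and $f(G\cap N_{v'{}^\frown t'})\subseteq U'$.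

Extending $t'$ shrinks the sets $N_{v{}^\frown t'}$ and $N_{v'{}^\frown t'}$, which gives the last statement.
\end{proof}

The lemma gives no bound on the length of $t'$. Two points that extend $v{}^\frown t'$ and $v'{}^\frown t'$ have a difference that vanishes on a block of coordinates whose length is dictated by $f$. We therefore need equivalent pairs whose differences have gaps of any prescribed lengths, even when each length is announced only after the previous entries have been fixed. Suppose that $H$ is an analytic subgroup of $\mathbb Z^\omega$ and that $\delta$ is a function from $\omega^{<\omega}$ to $\mathbb Z\setminus\{0\}$ such that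
\begin{enumerate}
\item[(H1)] no nonzero element of $H$ has finite support;
\item[(H2)] for every $\varphi\in\Phi$, the group $H$ contains the element $d^\varphi$ with support $\operatorname{ran}\varphi$ and $d^\varphi(\varphi(k))=\delta(\varphi\restriction(k+1))$ for all $k$.
\end{enumerate}
The relation $z'-z\in H$ is an analytic equivalence relation. Let $f$ be a Borel reduction of it to $S$, fix a compatible Polish topology on $X$, and use (F4) to find $G=\bigcap_kD_k$, with $D_k$ open dense, on which $f$ is continuous. If $b-a$ has finite nonempty support, then $b-a\notin H$ by (H1), so $f(a)\mathrel{S}f(b)$ fails, and $f(a)\neq f(b)$ because $S$ is reflexive. Thus Lemma~\ref{lem:tails}(b) applies. We build two points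
\[
\begin{array}{rcl}
a&=&(0){}^\frown t_0{}^\frown(0){}^\frown t_1{}^\frown(0){}^\frown\cdots,\\[2pt]
b&=&(\delta_0){}^\frown t_0{}^\frown(\delta_1){}^\frown t_1{}^\frown(\delta_2){}^\frown\cdots,
\end{array}
\]
where $\varphi(0)=0$, $\varphi(k+1)=\varphi(k)+1+|t_k|$ and $\delta_k=\delta(\varphi\restriction(k+1))$. The entry $\delta_k$ sits at coordinate $\varphi(k)$ and is known once $t_0,\dots,t_{k-1}$ are. Choose $t_0$ so that $N_{(0){}^\frown t_0}$ and $N_{(\delta_0){}^\frown t_0}$ are contained in $D_0$ and their traces on $G$ have disjoint images under $f$. For $k\geq1$ choose $t_k$, by two applications of Lemma~\ref{lem:tails}(a), so that both initial segments ending with $t_k$ determine basic sets contained in $D_k$. Then $a,b\in G$, so $f(a)\neq f(b)$ by the choice of $t_0$. On the other hand $b-a=d^\varphi\in H$ and $a-b\in H$, so $f(a)\mathrel{E_S}f(b)$.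

It remains to find $H$, and (H1) and (H2) pull against each other. If $\varphi(0)=0$ and $\varphi(1)\to\infty$, then $d^\varphi$ converges to $(\delta_0,0,0,\dots)\notin H$, so $H$ is not closed; this is the approximation of inequivalent pairs by equivalent ones. The choice $\delta\equiv1$ fails: for $\varphi(k)=k$ and $\psi(k)=k+1$ we get $d^\varphi-d^\psi=(1,0,0,\dots)$. So $\delta$ should remember the whole history $\varphi\restriction(k+1)$. An injective $\delta$ prevents two terms from canceling at a coordinate, but not three, as in $1+2-3=0$. Factorials of an injective code prevent this as well, since $j!$ exceeds $M\,(j-1)!$ as soon as $j>M$. The next section carries this out with an extra parameter $x\in2^\omega$; by Lemma~\ref{lem:indep} below, the group generated by the elements $d^\varphi_x$ with $x$ fixed satisfies (H1) and (H2), and it is analytic by the argument for Lemma~\ref{lem:hat}(a).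

\section{An independent family and the quasi-order $\hat R$}\label{sec:family}

For a quasi-order $R$ on $2^\omega$ we need a point for each $x\in2^\omega$ instead of two points, so the entries must also record longer and longer initial segments of $x$. Fix an injection
\[
c\colon\bigcup_{k\in\omega}\bigl(2^k\times\omega^{k+1}\bigr)\to\omega\setminus\{0\},
\]
which exists because the domain is countable. For $(\varphi,x)\in\Phi\times2^\omega$ put $c_k(\varphi,x)=c\bigl(x\restriction k,\varphi\restriction(k+1)\bigr)$ and define $d^\varphi_x\in\mathbb Z^\omega$ by
\[
d^\varphi_x(n)=
\begin{cases}
c_k(\varphi,x)!&\text{if }n=\varphi(k),\\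
0&\text{if }n\notin\operatorname{ran}\varphi.
\end{cases}
\]
Since $n=\varphi(k)$ implies $k\leq n$, the value $d^\varphi_x(n)$ depends only on $\varphi\restriction(n+1)$ and $x\restriction n$. Hence $(\varphi,x)\mapsto d^\varphi_x$ is continuous.

Let $F$ be the free abelian group with basis $\{e_{\varphi,x}:(\varphi,x)\in\Phi\times2^\omega\}$, and let $\pi\colon F\to\mathbb Z^\omega$ be the homomorphism with $\pi(e_{\varphi,x})=d^\varphi_x$.

\begin{lemma}\label{lem:indep}
If $u\in F$ is nonzero, then $\pi(u)$ has infinite support. In particular, $\pi$ is injective.
\end{lemma}

\begin{proof}
Write $u=\sum_{i<m}a_ie_{\varphi_i,x_i}$ with $m\geq1$, distinct pairs $(\varphi_i,x_i)$ and nonzero integers $a_i$, and let $M=\sum_{i<m}|a_i|$. We show that $\pi(u)$ is nonzero at $\varphi_0(k)$ for all large $k$.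

First, beyond some coordinate, different terms use different codes. Since the pairs are distinct, there is $k^*$ such that
\[
(x_i\restriction k,\varphi_i\restriction(k+1))\neq(x_j\restriction k,\varphi_j\restriction(k+1))\qquad(k\geq k^*,\ i\neq j).
\]
Let $N>\max_{i<m}\varphi_i(k^*)$. Suppose $n\geq N$ and $n=\varphi_i(k)=\varphi_j(l)$ with $i\neq j$. Then $k,l>k^*$, as $\varphi_i$ and $\varphi_j$ are increasing. If $k\neq l$, the arguments of $c$ in $c_k(\varphi_i,x_i)$ and $c_l(\varphi_j,x_j)$ have different lengths, and if $k=l$, they differ by the choice of $k^*$. In both cases $c_k(\varphi_i,x_i)\neq c_l(\varphi_j,x_j)$.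

Second, the numbers $c_k(\varphi_0,x_0)$, $k\in\omega$, are pairwise distinct, so for all but finitely many $k$ we have both $\varphi_0(k)\geq N$ and $c_k(\varphi_0,x_0)>M$. Fix such a $k$ and let $n=\varphi_0(k)$. Let $I=\{i<m:n\in\operatorname{ran}\varphi_i\}$, so $0\in I$, and for $i\in I$ let $\gamma_i=c_l(\varphi_i,x_i)$ where $\varphi_i(l)=n$. The $\gamma_i$ are distinct by the first step. Let $\gamma_j$ be the largest of them, so $\gamma_j\geq\gamma_0>M$ and $\gamma_i\leq\gamma_j-1$ for $i\in I\setminus\{j\}$. Then
\[
|\pi(u)(n)|=\Bigl|\sum_{i\in I}a_i\,\gamma_i!\Bigr|\geq\gamma_j!-M\,(\gamma_j-1)!=(\gamma_j-M)\,(\gamma_j-1)!>0.\qedhere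
\]
\end{proof}

Now let $R$ be an analytic quasi-order on $2^\omega$. We want a translation invariant quasi-order on $\mathbb Z^\omega$ in which every map $x\mapsto z+d^\varphi_x$ is a reduction of $R$. A translation invariant quasi-order has the form $z'-z\in P$ for a set $P$ that contains $0$ and is closed under addition, and $P$ must contain $d^\varphi_y-d^\varphi_x$ whenever $x\mathrel{R}y$. We take the smallest such set. Let $P\subseteq\mathbb Z^\omega$ consist of all finite sums, the empty sum $0$ included,
\begin{equation}\label{eq:P}
\sum_{i<m}\bigl(d^{\varphi_i}_{y_i}-d^{\varphi_i}_{x_i}\bigr),\qquad m\in\omega,\quad\varphi_i\in\Phi,\quad x_i\mathrel{R}y_i,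
\end{equation}
and define
\[
z\mathrel{\hat R}z'\iff z'-z\in P.
\]
The danger in closing under sums is that $P$ may acquire a difference $d^\varphi_y-d^\varphi_x$ for which $x\mathrel{R}y$ fails. Part (c) of the next lemma excludes this, and part (b) is the analogue of (H1).

\begin{lemma}\label{lem:hat}
\leavevmode
\begin{enumerate}
\item[(a)] $\hat R$ is an analytic quasi-order, and it is symmetric if $R$ is.
\item[(b)] No nonzero element of $P$ has finite support.
\item[(c)] For all $\varphi\in\Phi$ and $x,y\in2^\omega$, we have $d^\varphi_y-d^\varphi_x\in P$ if and only if $x\mathrel{R}y$.
\end{enumerate}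
\end{lemma}

\begin{proof}
(a) For each $m$, the sums \eqref{eq:P} of length $m$ form the image of the analytic set $\Phi^m\times R^m$ under a continuous map. By (F1), $P$ is analytic, and so is $\hat R$, its preimage under $(z,z')\mapsto z'-z$. Reflexivity holds since $0\in P$, and transitivity since $P+P\subseteq P$ and $z''-z=(z''-z')+(z'-z)$. If $R$ is symmetric, exchanging $x_i$ and $y_i$ in \eqref{eq:P} shows $P=-P$, so $\hat R$ is symmetric.

(b) Every nonzero $p\in P$ is $\pi(u)$ for some nonzero $u\in F$, so Lemma~\ref{lem:indep} applies.

(c) If $x\mathrel{R}y$, then $d^\varphi_y-d^\varphi_x$ is a sum \eqref{eq:P} with $m=1$. Conversely, suppose that $d^\varphi_y-d^\varphi_x$ equals a sum \eqref{eq:P}. Since $\pi$ is injective, the same identity holds in $F$: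
\begin{equation}\label{eq:free}
e_{\varphi,y}-e_{\varphi,x}=\sum_{i<m}\bigl(e_{\varphi_i,y_i}-e_{\varphi_i,x_i}\bigr).
\end{equation}
Think of each summand as moving a unit of mass upward along $R$. Mass can then enter the set $\{\varphi\}\times\{w:x\mathrel{R}w\}$ but cannot leave it, so we measure the mass of this set. Let $\ell\colon F\to\mathbb Z$ be the homomorphism with $\ell(e_{\psi,w})=1$ if $\psi=\varphi$ and $x\mathrel{R}w$, and $\ell(e_{\psi,w})=0$ otherwise. If $\ell(e_{\varphi_i,x_i})=1$, then $\varphi_i=\varphi$ and $x\mathrel{R}x_i\mathrel{R}y_i$, so $\ell(e_{\varphi_i,y_i})=1$ by transitivity. Hence $\ell$ is nonnegative on each summand in \eqref{eq:free}, and $\ell(e_{\varphi,y})\geq\ell(e_{\varphi,x})$. By reflexivity $\ell(e_{\varphi,x})=1$. Therefore $\ell(e_{\varphi,y})=1$, that is, $x\mathrel{R}y$.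
\end{proof}

\section{Proof of Proposition~\ref{prop:embed}}\label{sec:embed}

Let $\hat R$ be as in Section~\ref{sec:family}. By Lemma~\ref{lem:hat}(a) it is an analytic quasi-order, and an equivalence relation if $R$ is one. Let $Y$, $S$ and $f$ be as in the statement. By Lemma~\ref{lem:hat}(c), every map $x\mapsto z+d^\varphi_x$ reduces $R$ to $\hat R$. The task is to choose $\varphi$ and $z$ so that $f$ is continuous and injective on the range of this map.

By (F4) there are open dense sets $D_k$ such that $f$ is continuous on $G=\bigcap_kD_k$. If $b-a$ has finite nonempty support, then $b-a\notin P$ by Lemma~\ref{lem:hat}(b), so $a\mathrel{\hat R}b$ fails, so $f(a)\mathrel{S}f(b)$ fails, and $f(a)\neq f(b)$ since $S$ is reflexive. Thus $f$ and $G$ satisfy the hypotheses of Lemma~\ref{lem:tails}(b).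

We choose $t_0,t_1,\ldots\in\mathbb Z^{<\omega}$ recursively and define $\varphi\in\Phi$ by $\varphi(0)=0$ and $\varphi(k+1)=\varphi(k)+1+|t_k|$. In Section~\ref{sec:two} there were two initial segments at each stage and one separation. Now there are $2^k$ initial segments at stage $k$, and all of them must be separated. Suppose that $t_0,\dots,t_{k-1}$ have been chosen, so that $\varphi\restriction(k+1)$ is known. For $s\in2^k$ and $j\leq k$ let $\gamma^s_j=c\bigl(s\restriction j,\varphi\restriction(j+1)\bigr)$, and put
\[
v_s=(\gamma^s_0!){}^\frown t_0{}^\frown(\gamma^s_1!){}^\frown t_1{}^\frown\cdots{}^\frown t_{k-1}{}^\frown(\gamma^s_k!).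
\]
This sequence has length $\varphi(k)+1$, and the entry $\gamma^s_j!$ sits at coordinate $\varphi(j)$. If $s\neq s'$ are in $2^k$, then $\gamma^s_k\neq\gamma^{s'}_k$ because $c$ is injective, and the last entries of $v_s$ and $v_{s'}$ differ because the factorial is injective on positive integers. Choose $t_k$ such that
\begin{enumerate}
\item[(i)] $N_{v_s{}^\frown t_k}\subseteq D_k$ for every $s\in2^k$;
\item[(ii)] $f(G\cap N_{v_s{}^\frown t_k})\cap f(G\cap N_{v_{s'}{}^\frown t_k})=\emptyset$ for all distinct $s,s'\in2^k$.
\end{enumerate}
These are finitely many requirements. By Lemma~\ref{lem:tails}, each can be met by extending any given finite sequence and stays met under further extension, so we start from the empty sequence and meet them one after another.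

Let
\[
z=(0){}^\frown t_0{}^\frown(0){}^\frown t_1{}^\frown\cdots\in\mathbb Z^\omega,\qquad h(x)=z+d^\varphi_x .
\]
The map $h$ is continuous. At the coordinate $\varphi(j)$ the point $z$ vanishes and $d^\varphi_x$ equals $c_j(\varphi,x)!$, while strictly between $\varphi(j)$ and $\varphi(j+1)$ the point $d^\varphi_x$ vanishes and $z$ is given by $t_j$. Hence
\[
h(x)\restriction\varphi(k+1)=v_{x\restriction k}{}^\frown t_k\qquad(x\in2^\omega,\ k\in\omega).
\]
By (i), $h(x)\in D_k$ for all $k$, so $h$ maps into $G$ and $g=f\circ h$ is continuous. If $x\neq x'$, pick $k$ with $x\restriction k\neq x'\restriction k$; then (ii) at stage $k$ gives $g(x)\neq g(x')$. A continuous injection of a compact space into a Hausdorff space is a topological embedding. Finally, $h(y)-h(x)=d^\varphi_y-d^\varphi_x$, so Lemma~\ref{lem:hat}(c) gives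
\[
g(x)\mathrel{S}g(y)\iff h(x)\mathrel{\hat R}h(y)\iff d^\varphi_y-d^\varphi_x\in P\iff x\mathrel{R}y .
\]
This proves Proposition~\ref{prop:embed}.\qed

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. Analyticity of $R$ is used only to make $P$ analytic, and reflexivity and transitivity of $R$ only in Lemma~\ref{lem:hat}(c). Transitivity is needed there, since $x\mathrel{R}y\mathrel{R}w$ puts $d^\varphi_w-d^\varphi_x$ into $P$ for any relation $R$. Reflexivity of $S$ is used only on the range of $f$, where it also follows from the reflexivity of $\hat R$. Second countability of $Y$ and Baire measurability of $f$ give the set $G$, and the Hausdorff property gives the separation in Lemma~\ref{lem:tails}(b) and the embedding. The Hausdorff property cannot be dropped: take $Y=\mathbb Z^\omega$ with the indiscrete topology, $S=\hat R$ and $f$ the identity. Baire measurability cannot be dropped either. If $R$ is the total relation, then $P$ is a subgroup, and a function $f\colon\mathbb Z^\omega\to\mathbb Z^\omega$ that picks one point in each coset of $P$ reduces $\hat R$ to equality; but a reduction $g$ of the total relation to equality is constant.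
\end{remark}

\section{Complete quasi-orders and complete equivalence relations}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1)$\Rightarrow$(5). A Borel reduction is Baire measurable, because Borel sets have the Baire property by (F3).

(5)$\Rightarrow$(4). Let $\tau$ be a compatible Polish topology on $X$ and $R$ an analytic quasi-order on $2^\omega$. By (5), $\hat R$ reduces to $S$ by a Baire measurable function $f$. The space $Y=(X,\tau)$ is second countable and Hausdorff, so Proposition~\ref{prop:embed} gives $g$.

(4)$\Rightarrow$(3). Let $R$ be an analytic quasi-order on a standard Borel space $X_0$. To apply (4) we must move $R$ to $2^\omega$, and since $X_0$ may be countable we first enlarge it. Let $X_1$ be the disjoint union of $X_0$ and $2^\omega$, and let $R_1$ be the union of $R$ and equality on $2^\omega$. Then $R_1$ is an analytic quasi-order on the uncountable standard Borel space $X_1$, and $R_1\restriction X_0=R$. By (F2) there is a Borel isomorphism $\iota\colon X_1\to2^\omega$, and the image $R_2$ of $R_1$ under $\iota\times\iota$ is an analytic quasi-order on $2^\omega$. Let $g$ be given by (4) for $R_2$ and any compatible $\tau$. The map $g_0=g\circ\iota\restriction X_0$ is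 an injective Borel reduction of $R$ to $S$. By (F2) it sends Borel sets to Borel sets, so $B=g_0(X_0)$ is Borel and $g_0^{-1}\colon B\to X_0$ is Borel. Thus $g_0$ is a Borel isomorphism of $R$ with $S\restriction B$.

(3)$\Rightarrow$(2). A Borel isomorphism of $R$ with $S\restriction B$ and its inverse witness $R\sim_BS\restriction B$, and $B$ is invariant under equality.

(2)$\Rightarrow$(1). If $R\sim_BS\restriction B$, compose a Borel reduction of $R$ to $S\restriction B$ with the inclusion of $B$ in $X$.
\end{proof}

The constructions $R\mapsto R_1$ and $R\mapsto\hat R$ preserve symmetry, so completeness within the smaller class of equivalence relations has the same consequence.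

\begin{theorem}\label{thm:equiv}
Let $E$ be an analytic equivalence relation on a standard Borel space $X$ to which every analytic equivalence relation Borel reduces. Then every analytic equivalence relation on a standard Borel space is Borel isomorphic to $E\restriction B$ for some Borel set $B\subseteq X$.
\end{theorem}

\begin{proof}
Let $R$ be an analytic equivalence relation on $X_0$, and form $R_1$, $\iota$ and $R_2$ as in the proof of (4)$\Rightarrow$(3). Then $R_2$ is an analytic equivalence relation on $2^\omega$, so $\hat R_2$ is an analytic equivalence relation on $\mathbb Z^\omega$ and Borel reduces to $E$. Proposition~\ref{prop:embed}, applied with a compatible Polish topology on $X$, gives an embedding $g$ that reduces $R_2$ to $E$, and the end of the proof of (4)$\Rightarrow$(3) shows that $g\circ\iota\restriction X_0$ is the required isomorphism.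
\end{proof}

\section{Equality cannot be replaced by an arbitrary equivalence relation}\label{sec:counter}

The set $B$ in Theorem~\ref{thm:main} has no reason to be invariant under a larger relation $E\subseteq S$, and (F1) shows only that its $E$-saturation is analytic. This is a real obstruction. If $(S,E_S)$ is invariantly universal, then testing it on a one-point space produces a Borel $E_S$-class. So it suffices to modify a complete quasi-order in such a way that no class is Borel, and the product with the coset relation of a non-Borel subgroup does this.

\begin{theorem}\label{thm:counter}
There are a complete analytic quasi-order $S$ and an analytic equivalence relation $E\subseteq S$ such that $(S,E)$ is not invariantly universal.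
\end{theorem}

\begin{proof}
Fix $\varphi\in\Phi$ and an analytic set $A\subseteq2^\omega$ that is not Borel. Let $H$ be the subgroup of $\mathbb Z^\omega$ generated by $\{d^\varphi_x:x\in A\}$. It is the union, over $m\in\omega$ and $(a_i)_{i<m}\in\mathbb Z^m$, of the images of $A^m$ under the continuous maps $(x_i)_{i<m}\mapsto\sum_{i<m}a_id^\varphi_{x_i}$, so it is analytic. If $d^\varphi_x\in H$, then by the injectivity of $\pi$ (Lemma~\ref{lem:indep}) the basis element $e_{\varphi,x}$ is an integer combination of basis elements $e_{\varphi,w}$ with $w\in A$, which forces $x\in A$. Thus $A$ is the preimage of $H$ under the continuous map $x\mapsto d^\varphi_x$, and $H$ is not Borel.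

Let $S_0$ be a complete analytic quasi-order on a standard Borel space $X_0$; one exists by~\cite{LR}. On $X_0\times\mathbb Z^\omega$ define
\[
(x,u)\mathrel{S}(y,v)\iff x\mathrel{S_0}y\ \text{ and }\ u-v\in H .
\]
This relation is reflexive and transitive because $S_0$ is and $H$ is a subgroup, and it is analytic as an intersection of two Borel preimages of analytic sets. It is complete, since $x\mapsto(x,0)$ is a Borel reduction of $S_0$ to $S$. Let $E=E_S$, an analytic equivalence relation contained in $S$. For any $(x,u)$, the set of $v$ with $(x,v)\mathrel{E}(x,u)$ is $u+H$, the image of $H$ under a homeomorphism of $\mathbb Z^\omega$, and so it is not Borel. This set is the preimage of the $E$-class of $(x,u)$ under the Borel map $v\mapsto(x,v)$. Hence no $E$-class is Borel.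

Let $R$ be the quasi-order on a one-point space, and suppose that $R\sim_BS\restriction B$ with $B$ Borel and $E$-invariant. From $R\leq_BS\restriction B$ we get $B\neq\emptyset$. From $S\restriction B\leq_BR$ we get that any two elements of $B$ are $S$-related in both directions, that is, $E$-equivalent. A nonempty $E$-invariant set of pairwise $E$-equivalent points is an $E$-class, so $B$ is a Borel $E$-class, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMM}
Riccardo Camerlo, Alberto Marcone and Luca Motto Ros,
\emph{Invariantly universal analytic quasi-orders},
arXiv:1003.4932 (2010).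

\bibitem{Kec}
Kechris,
\emph{Classical Descriptive Set Theory}.

\bibitem{LR}
Louveau and Rosendal,
\emph{Complete analytic equivalence relations},
Trans. Amer. Math. Soc. 357 (2005).

\end{thebibliography}
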